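\title{The Standard Semidefinite Relaxation of Minimization Correlation Clustering Has Integrality Gap Below Two}

\begin{abstract}
We show that the standard semidefinite relaxation of Correlation Clustering on complete graphs, in the minimization version, has integrality gap at most $1.99$. With the triangle inequalities alone the gap is at least $2$. The proof rounds by pivoting and analyzes the rounding triple by triple, with two additions. Vertices at medium distance from the pivot join it according to one common random hyperplane, and a term derived from positive semidefiniteness moves slack from the edges at the pivot to the triples. The bound extends to vertex-weighted instances.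
\end{abstract}

\section{The problem and the result}\label{sec:intro}

An instance of Correlation Clustering is a finite set $V$ together with a partition of the pairs $\binom V2$ into $+$edges $E^+$ and $-$edges $E^-$. A \emph{clustering} is a partition of $V$. It \emph{misclusters} a $+$edge whose endpoints lie in different parts and a $-$edge whose endpoints lie in the same part. Its \emph{cost} is the number of misclustered edges, and $\mathrm{opt}$ is the minimum cost.

For $x\in[0,1]^{\binom V2}$ we call $x_{uv}$ the \emph{length} and $c_{uv}=1-x_{uv}$ the \emph{cosine} of the pair $uv$, we put $c_{uu}=1$, and we define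
\[
\mathrm{obj}(x)=\sum_{uv\in E^+}x_{uv}+\sum_{uv\in E^-}(1-x_{uv}).
\]
The \emph{standard SDP} minimizes $\mathrm{obj}(x)$ subject to three constraints:
\begin{itemize}
\item $x_{uv}\in[0,1]$ for all pairs $uv$;
\item $x_{uw}\le x_{uv}+x_{vw}$ for all distinct $u,v,w$;
\item the matrix $(c_{uv})_{u,v\in V}$ is positive semidefinite.
\end{itemize}
A symmetric matrix is positive semidefinite exactly when it is a Gram matrix, so the third constraint says that each vertex $u$ carries a unit vector $\mathbf u$ with $\langle\mathbf u,\mathbf v\rangle=c_{uv}$. A clustering gives a feasible $x$ with $\mathrm{obj}(x)$ equal to its cost: assign pairwise orthogonal unit vectors to the parts. Hence the SDP optimum, which is attained by compactness, is at most $\mathrm{opt}$. The \emph{integrality gap} is the supremum of $\mathrm{opt}$ divided by the SDP optimum over all instances with positive SDP optimum. It is known to be at least $1.5$. The question, posed as open in \cite{CCLLNV}, is whether it is strictly less than $2$. Stars show why $2$ is the threshold to ask about.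

\begin{example}[stars]\label{ex:star}
Let $V$ consist of a center $w$ and $n\ge2$ leaves, with $+$edges from the center to the leaves and $-$edges between leaves. If the part of the center contains $k$ leaves, the cost is at least $(n-k)+\binom k2=n-1+\frac12(k-1)(k-2)\ge n-1$, and joining the center to one leaf while leaving the other leaves alone gives $\mathrm{opt}=n-1$. Every $x$ that satisfies the triangle inequalities has $\mathrm{obj}(x)\ge x_{wu}+x_{wv}+1-x_{uv}\ge1$ for two leaves $u,v$, so all optima below are positive. Let $x^*$ be $\frac12$ on the $+$edges and $1$ on the $-$edges. It satisfies the triangle inequalities and $\mathrm{obj}(x^*)=n/2$. Therefore the linear program obtained by deleting the third constraint has integrality gap at least $\sup_n 2(n-1)/n=2$.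

In the SDP, $x^*$ asks for $n$ orthonormal vectors and a unit vector having inner product $\frac12$ with each of them. For $n=4$ half the sum of the four vectors will do, and the ratio $3/2$ recovers the lower bound $1.5$. For $n\ge5$ Bessel's inequality $n\cdot\frac14\le1$ fails, and $x^*$ is infeasible.
\end{example}

So positive semidefiniteness removes the solutions that push the linear program to $2$, and one guesses that the gap drops. The difficulty is also visible: the restriction of $x^*$ to any five vertices is feasible for the SDP, so an argument that inspects three vertices at a time cannot tell $x^*$ from a feasible solution. We show how to feed the global constraint into such an argument.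

\begin{theorem}\label{thm:main}
Let $x$ be a feasible solution of the standard SDP, on any instance. Then there is a clustering of cost at most $1.99\cdot\mathrm{obj}(x)$; the randomized pivot algorithm of Section~\ref{sec:rule} achieves this bound in expectation. Consequently the integrality gap is at most $1.99<2$.
\end{theorem}

\begin{theorem}\label{thm:weighted}
Let $\mu:V\to\mathbb R_{>0}$, and weight each pair $uv$ by $\mu_u\mu_v$, both in the cost of a clustering and in the objective, which is then written $\mathrm{obj}_\mu$. For every feasible solution $x$ of the standard SDP there is a clustering of weighted cost at most $1.99\cdot\mathrm{obj}_\mu(x)$.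
\end{theorem}

The constant $1.99$ is not optimized. The gap lies in $[1.5,1.99]$, and we do not determine its exact value.

\section{Pivoting, and a local criterion}\label{sec:pivot}

Fix an instance, a feasible $x$ with its unit vectors, and a number $\alpha>0$. A \emph{pivot rule} assigns to each $w\in V$ a random set $J_w\subseteq V\setminus\{w\}$ of vertices that \emph{join} $w$. Put $S_w=\{w\}\cup J_w$. The \emph{pivot algorithm} starts with $W=V$ and, while $W\ne\emptyset$, picks a pivot $w\in W$ uniformly at random, draws a fresh sample of $J_w$, outputs $S_w\cap W$ as a part, and removes it from $W$.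

An edge $uv\subseteq W$ is \emph{decided} in a round if at least one endpoint lies in $S_w$. Every edge is decided in exactly one round, and its endpoints end up in the same part exactly when both lie in $S_w$ in that round. For a vertex $w$ and an edge $uv$, which may contain $w$, let $\mathrm{dec}_w(uv)$ be the probability that $S_w$ meets $\{u,v\}$. Let $\mathrm{cost}_w(uv)$ be the probability that $S_w$ contains exactly one of $u,v$ if $uv\in E^+$, and both if $uv\in E^-$. The \emph{budget} $\beta(uv)$ is the contribution of $uv$ to $\mathrm{obj}(x)$, that is, $x_{uv}$ for a $+$edge and $c_{uv}$ for a $-$edge. Put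
\[
\Delta_w(uv)=\mathrm{cost}_w(uv)-\alpha\,\beta(uv)\,\mathrm{dec}_w(uv).
\]

\begin{lemma}\label{lem:charge}
If $\sum_{w\in W}\sum_{uv\subseteq W}\Delta_w(uv)\le0$ for every $W\subseteq V$, then the expected cost of the pivot algorithm is at most $\alpha\cdot\mathrm{obj}(x)$.
\end{lemma}

\begin{proof}
Let $Z_i$ be the number of misclustered edges decided in round $i$ minus $\alpha$ times the total budget of the edges decided in round $i$, with $Z_i=0$ after termination. Given that round $i$ starts with $W\neq\emptyset$, the expectation of $Z_i$ is $|W|^{-1}\sum_{w\in W}\sum_{uv\subseteq W}\Delta_w(uv)\le0$. There are at most $|V|$ rounds, and $\sum_iZ_i$ is the cost minus $\alpha\cdot\mathrm{obj}(x)$.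
\end{proof}

The double sum has two kinds of terms. The terms $\Delta_w(wv)$ involve two vertices. The terms $\Delta_w(uv)$ with $w\notin uv$ group into triples, three terms per triple. The plain approach asks that each edge term and each triple sum be nonpositive. Section~\ref{sec:half} shows that this cannot give $\alpha<2$: some triples are positive, while the edge terms have slack. A pivot lies in linearly many edges but quadratically many triples, so the slack cannot be handed over triple by triple. Positive semidefiniteness provides a legitimate transfer. The component of $\mathbf v$ orthogonal to $\mathbf w$ is $\mathbf v-c_{wv}\mathbf w$, and two such components have inner product $c_{uv}-c_{wu}c_{wv}$. A large family of vectors cannot be pairwise negatively correlated on average; this is the general form of Bessel's inequality in Example~\ref{ex:star}.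

\begin{lemma}\label{lem:psd}
Let $w\in W\subseteq V$ and let $\gamma_w(v)$, $v\neq w$, be real numbers. Then
\[
\sum_{\{u,v\}\subseteq W\setminus w}\gamma_w(u)\gamma_w(v)\,(c_{uv}-c_{wu}c_{wv})\ \ge\ -\frac12\sum_{v\in W\setminus w}\gamma_w(v)^2\,(1-c_{wv}^2).
\]
\end{lemma}

\begin{proof}
Expand $0\le\bigl\|\sum_{v\in W\setminus w}\gamma_w(v)(\mathbf v-c_{wv}\mathbf w)\bigr\|^2$. The diagonal terms sum to $\sum_v\gamma_w(v)^2(1-c_{wv}^2)$, and the other terms sum to twice the left side.
\end{proof}

\begin{proposition}\label{prop:local}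
Suppose that real weights $\gamma_w(v)$ satisfy the \emph{edge inequality}
\begin{equation}\label{eq:edge}
\mathrm{cost}_w(wv)-\alpha\,\beta(wv)+\tfrac12\gamma_w(v)^2(1-c_{wv}^2)\le0
\end{equation}
for all $w\ne v$, and the \emph{triple inequality}
\begin{equation}\label{eq:triple}
T:=\sum_{w}\bigl[\Delta_w(uv)+\gamma_w(u)\gamma_w(v)(c_{uv}-c_{wu}c_{wv})\bigr]\le0
\end{equation}
for every triple, where $w$ runs over the three vertices and $uv$ is the edge opposite $w$. Then the expected cost of the pivot algorithm is at most $\alpha\cdot\mathrm{obj}(x)$.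
\end{proposition}

\begin{proof}
Fix $W$. Summing \eqref{eq:triple} over the triples in $W$ and applying Lemma~\ref{lem:psd} at each pivot gives $\sum_{w}\sum_{uv\subseteq W\setminus w}\Delta_w(uv)\le\frac12\sum_w\sum_{v\neq w}\gamma_w(v)^2(1-c_{wv}^2)$. Since $\mathrm{dec}_w(wv)=1$, summing \eqref{eq:edge} shows that $\sum_w\sum_{v\ne w}\Delta_w(wv)$ is at most the negative of the right side. Add the two bounds and apply Lemma~\ref{lem:charge}.
\end{proof}

We call $\gamma_w(u)\gamma_w(v)(c_{uv}-c_{wu}c_{wv})$ the \emph{psd term} at $w$. If the edges at the pivot have lengths $r,t$ and the opposite edge has length $o$, then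
\begin{equation}\label{eq:psdterm}
c_{uv}-c_{wu}c_{wv}=(1-o)-(1-r)(1-t)=r+t-o-rt .
\end{equation}
The term helps when the triangle inequality $o\le r+t$ is nearly tight, and it hurts when the opposite edge is short.

\section{Edges of length one half}\label{sec:half}

Both ingredients of the proof are visible when all $+$edges have length $\frac12$ and all $-$edges have length $1$, as in the star. Let $\alpha<2$. A $-$edge has budget $0$ and cosine $0$, so \eqref{eq:edge} forces it never to be joined and to have weight $0$. Suppose a $+$edge at the pivot is joined with probability $p$ and has weight $\gamma$. Three configurations matter, all of them feasible for the SDP.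

\emph{The edge.} Inequality \eqref{eq:edge} for a $+$edge reads $1-p-\frac\alpha2+\frac38\gamma^2\le0$. In particular $p>0$.

\emph{The path:} $+$edges $wu,wv$ and a $-$edge $uv$. Let $\rho$ be the probability that both $u$ and $v$ join $w$. Pivot $w$ contributes cost $\rho$ against budget $0$, and the psd term $\gamma^2(0-\frac14)$. At pivot $u$, the vertex $w$ joins with probability $p$ and $v$ never joins, so $\Delta_u(wv)=p-\frac\alpha2p$; pivot $v$ is symmetric. Thus \eqref{eq:triple} reads
\begin{equation}\label{eq:path}
\rho+(2-\alpha)p-\tfrac14\gamma^2\le0 .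
\end{equation}

\emph{The triangle:} three $+$edges. Let $\rho'$ be the probability that both other vertices join the pivot. Exactly one joins with probability $2(p-\rho')$ and at least one with probability $2p-\rho'$, and the psd term is $\gamma^2(\frac12-\frac14)$. Thus \eqref{eq:triple}, divided by $3$, reads
\begin{equation}\label{eq:equi}
2(p-\rho')-\tfrac\alpha2(2p-\rho')+\tfrac14\gamma^2\le0 .
\end{equation}

With $\gamma=0$ inequality \eqref{eq:path} fails, so the psd term is needed. What it gives to the path it takes from the triangle. If vertices join independently, then $\rho=\rho'=p^2$, and the sum of the left sides of \eqref{eq:path} and \eqref{eq:equi} is $(2-\alpha)(2p-\frac12p^2)>0$ for every $\gamma$. So two neighbors of the pivot should join together more often when they are close to each other. A random hyperplane does this. Let $g$ be a standard Gaussian vector, and let $\mathbf u,\mathbf v$ be unit vectors at angle $\theta$. The projection of $g$ to a plane containing them has a uniformly distributed direction. Hence each of the events $\langle g,\mathbf u\rangle\ge0$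 and $\langle g,\mathbf v\rangle\ge0$ has probability $\frac12$, both occur with probability $\frac{\pi-\theta}{2\pi}$, and exactly one occurs with probability $\frac\theta\pi$. Let $v$ join when $\langle g,\mathbf v\rangle\ge0$. Then $p=\frac12$, $\rho=\frac14$ (angle $\frac\pi2$) and $\rho'=\frac13$ (angle $\frac\pi3$). The path asks for $\gamma^2\ge5-2\alpha$, while the edge and the triangle both ask for $\gamma^2\le\frac43(\alpha-1)$. These conditions are compatible for $\alpha\ge1.9$. For $\alpha=1.99$ they allow $\gamma^2\in[1.02,1.32]$, and the rule below has $\gamma=1.1$ at length $\frac12$. The remaining work is to extend the rule to all lengths.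

\section{The rounding rule}\label{sec:rule}

From now on $\alpha=1.99$. A $+$edge of length $t$ is of class
\[
L\ (\text{low}):\ t\le0.3,\qquad M\ (\text{medium}):\ 0.3<t\le0.565,\qquad H\ (\text{high}):\ t>0.565 .
\]
By \eqref{eq:edge}, joining with probability $\frac12$ requires $\alpha t\ge\frac12$ and never joining requires $\alpha t\ge1$; the thresholds leave room beyond these two values. For $-$edges define
\[
q(c)=0.95c+0.5c^2\quad(0\le c<0.4),\qquad q(c)=0.52\quad(0.4\le c\le1).
\]
The function $q$ is nondecreasing, and
\begin{equation}\label{eq:q}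
q\le0.52,\qquad q(c)\le1.3c,\qquad 0.95c\le q(c)\le1.15c<0.46\ \text{ for }c<0.4 .
\end{equation}

\medskip\noindent\textbf{The rule.} To sample $J_w$, draw a standard Gaussian vector $g$. If $wv\in E^+$, then $v$ joins $w$ always in class $L$, if and only if $\langle g,\mathbf v\rangle\ge0$ in class $M$, and never in class $H$. If $wv\in E^-$, then $v$ joins $w$ with probability $q(c_{wv})$, by an independent coin.

\medskip\noindent\textbf{The weights.} Let $I=[0.3,0.565]$ and $h(t)=2-0.45/t$ on $I$. The weight $\gamma_w(v)$ is $\frac23$ if $wv$ is a $+$edge of class $L$, $h(x_{wv})$ if it is a $+$edge of class $M$, and $0$ otherwise. The shape of $h$ makes $t\,h(t)=2t-0.45$ affine, which keeps the psd terms rational of low degree.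

\begin{lemma}[Edge Lemma]\label{lem:edge}
The edge inequality \eqref{eq:edge} holds for all $w\ne v$.
\end{lemma}

\begin{lemma}[Triple Lemma]\label{lem:triple}
The triple inequality \eqref{eq:triple} holds for every triple.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:local} and the two lemmas, the expected cost is at most $1.99\cdot\mathrm{obj}(x)$, so some outcome has at most this cost. Applying this to an optimal $x$ bounds the gap.
\end{proof}

For $z,c\in[0,1]$ put
\[
s(z)=\frac{\arccos(1-z)}\pi,\qquad \varphi(c)=\frac14+\frac{\arcsin c}{2\pi}=\frac{1-s(1-c)}2 .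
\]
If two vertices at distance $z=1-c$ are attached to the pivot by $M$ edges, exactly one joins with probability $s(z)$, both join with probability $\varphi(c)$, and at least one joins with probability $\frac{1+s(z)}2=1-\varphi(c)$. In all other cases the two vertices join independently. Table~\ref{tab:pivot} lists the resulting values.

\begin{table}[h]
\centering
\begin{tabular}{lccc}
\hline
edges at the pivot & cost, opposite $+$ & cost, opposite $-$ & dec\\
\hline
$L,L$ & $0$ & $1$ & $1$\\
$L,M$ & $1/2$ & $1/2$ & $1$\\
$L,H$ & $1$ & $0$ & $1$\\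
$M,M$ & $s(z)$ & $\varphi(1-z)$ & $(1+s(z))/2$\\
$M,H$ & $1/2$ & $0$ & $1/2$\\
$H,H$ & $0$ & $0$ & $0$\\
$L,-$ & $1-q$ & $q$ & $1$\\
$M,-$ & $1/2$ & $q/2$ & $(1+q)/2$\\
$H,-$ & $q$ & $0$ & $q$\\
$-,-$ & $q+q'-2qq'$ & $qq'$ & $q+q'-qq'$\\
\hline
\end{tabular}
\caption{The values $\mathrm{cost}_w(uv)$ and $\mathrm{dec}_w(uv)$ for the edge $uv$ of length $z$ opposite the pivot $w$; $q$ and $q'$ are the joining probabilities of the $-$edges at the pivot.}\label{tab:pivot}
\end{table}

\begin{remark}[use of the constraints]
Positive semidefiniteness enters twice, through the hyperplane and through Lemma~\ref{lem:psd}; by Example~\ref{ex:star} it cannot be dropped. The bound $c_{uv}\ge0$ makes $q(c_{uv})$ a probability and keeps $\arcsin$ in its range of convexity. The triangle inequalities enter only the Triple Lemma, which fails without them: three coplanar unit vectors with cosines $0.9,\,0.9$ on two $+$edges and $2(0.9)^2-1=0.62$ on a $-$edge give, by Table~\ref{tab:pivot}, $T=1.96-1.99\cdot0.82+\frac49(0.62-0.81)>0$.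
\end{remark}

\section{Estimates, and the Edge Lemma}\label{sec:est}

We first replace $s$ and $\varphi$ by algebraic upper bounds.

\begin{lemma}\label{lem:s}
\begin{itemize}
\item[(a)] $\varphi(c)\le\frac{1+c}4$ on $[0,1]$, and $\varphi(c)\le0.25+0.164c$ on $[0,0.4]$.
\item[(b)] $s(z)\le0.1361+0.398z$ on $[0,1]$, and $s'(z)\le0.398$ on $[0.4,1]$.
\item[(c)] $s(z)(1-0.995z)\le0.4502\sqrt z$ on $[0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $\arcsin$ is convex on $[0,1]$, so it lies below its chords. The chord over $[0,1]$ gives the first bound. The chord over $[0,0.4]$ gives $\varphi(c)\le0.25+\frac{\arcsin 0.4}{0.8\pi}c$, and $\arcsin0.4<0.412<0.164\cdot0.8\pi$ because $\sin0.412\ge0.412-0.412^3/6>0.4$.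

(b) Since $s(z)=\frac12-\frac1\pi\arcsin(1-z)$, the function $s$ is concave on $[0,1]$. Its tangent at $0.4$ has slope $\frac1{0.8\pi}<0.398$ and intercept $\frac12-\frac1\pi(\arcsin0.6+0.5)$. With $t=0.6433$ we have $\sin t\le t-t^3/6+t^5/120<0.6$, so $\arcsin0.6+0.5>1.1433>0.3639\pi$ and the intercept is below $0.1361$.

(c) Let $z>0$ and $t=\sqrt{z/2}$. Then $\arccos(1-z)=2\arcsin t$, so $\arccos(1-z)/\sqrt{2z}=(\arcsin t)/t$. This is a power series in $t^2=z/2$ with nonnegative coefficients and constant term $1$, hence a convex function of $z\in(0,2]$ with limit $1$ at $0$ and value $\frac\pi2$ at $2$. The chord has slope $\frac\pi4-\frac12<0.2855$, so $s(z)\le\frac{\sqrt{2z}}\pi(1+0.2855z)$. Finally $(1+0.2855z)(1-0.995z)\le1$ and $\sqrt2/\pi<0.4502$.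
\end{proof}

On $I$ define
\begin{align*}
\omega(t)&=h(t)(1-t)=2.45-2t-0.45/t,\\
J(t)&=h(t)^2\,t(2-t)=9.8t-4t^2-3.8025+0.405/t,\\
D(t)&=3.98t-1-J(t)=4t^2-5.82t+2.8025-0.405/t .
\end{align*}
Here $\frac12J(t)$ is what an $M$ edge of length $t$ pays in \eqref{eq:edge} and $\frac12D(t)$ is the slack it keeps. We write $h_t=h(t)$ and $\omega_t=\omega(t)$. The function $h$ increases from $0.5$ to $h(0.565)<1.2036$, and $\omega$ is concave with $\omega\le2.45-2\sqrt{0.9}<0.5527$. For $y,z\in I$,
\begin{equation}\label{eq:basic}
h_yh_z\le1.449,\qquad yz\ge0.3(y+z)-0.09,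
\end{equation}
the latter because $(y-0.3)(z-0.3)\ge0$.

\begin{lemma}\label{lem:D}
$D\ge0.066$ on $I$.
\end{lemma}

\begin{proof}
Let $f(t)=t(D(t)-0.066)=4t^3-5.82t^2+2.7365t-0.405$. The convex quadratic $f'(t)=12t^2-11.64t+2.7365$ is positive at $0.3$ and equals $-0.0094$ at $0.565$, so it changes sign once on $I$, from $+$ to $-$. Thus $f$ is smallest at an endpoint, and $f(0.3)=0.00015$, $f(0.565)>0.004$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:edge}]
For a $+$edge of length $t$ we have $1-c_{wv}^2=t(2-t)$. The left side of \eqref{eq:edge} is $-1.99t+\frac29t(2-t)\le0$ in class $L$, it is $\frac12-1.99t+\frac12J(t)=-\frac12D(t)<0$ in class $M$, and it is $1-1.99t<0$ in class $H$. For a $-$edge of cosine $c$ it is $q(c)-1.99c\le0$ by \eqref{eq:q}.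
\end{proof}

The hardest triples contain two $M$ edges. The next identities compare two lengths $y,z$ with two equal lengths at the mean, with an exact error term.

\begin{lemma}\label{lem:mean}
Let $y,z\in I$, $m=\frac{y+z}2$, $d=z-y$, $P=yz=m^2-\frac{d^2}4$. Then
\begin{align*}
h_yh_z&=h_m^2-\tfrac{d^2}P\bigl(1-\tfrac14h_m^2\bigr), & (h_z-h_y)(z-y)&=0.45\,\tfrac{d^2}P,\\
h_yh_z(y+z-yz)&=J(m)+\tfrac{d^2}P\bigl(P-0.9+\tfrac{0.10125}m\bigr), & \omega_y+\omega_z&=2\omega_m-\tfrac{0.225}m\tfrac{d^2}{P}.
\end{align*}
Moreover,
\begin{equation}\label{eq:J}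
h_yh_z(y+z-yz)+0.3\,\tfrac{d^2}P\le J(m).
\end{equation}
\end{lemma}

\begin{proof}
Let $k=2m-0.45=mh_m$. Then $Ph_yh_z=(k-d)(k+d)=k^2-d^2$ and $\frac1P=\frac1{m^2}+\frac{d^2}{4Pm^2}$, which gives the first identity. Next,
\[
h_yh_z(y+z-yz)=(k^2-d^2)\Bigl(\frac{2m}P-1\Bigr)=k^2\Bigl(\frac2m-1\Bigr)+\frac{d^2}P\Bigl(\frac{k^2}{2m}-2m+P\Bigr),
\]
where $k^2(\frac2m-1)=J(m)$ and $\frac{k^2}{2m}-2m=-0.9+\frac{0.10125}m$. Also $h_z-h_y=0.45\,d/P$, and $\omega_y+\omega_z-2\omega_m=-0.9m(\frac1P-\frac1{m^2})$. For \eqref{eq:J}, note $P\le m^2$; the convex function $m^2-0.6+0.10125/m$ equals $-0.1725$ at $0.3$ and is below $-0.1$ at $0.565$, so it is negative on $I$.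
\end{proof}

In the next two sections $x,y,z$ denote lengths of edges of a triple. The \emph{cost} of a triple is the sum of $\mathrm{cost}_w(uv)$ over its three pivots and its \emph{mass} is the sum of $\beta(uv)\,\mathrm{dec}_w(uv)$, so that $T=\text{cost}-1.99\cdot\text{mass}+\text{psd terms}$. All values are read from Table~\ref{tab:pivot} and \eqref{eq:psdterm}. A psd term occurs only at a pivot whose two edges are $+$edges of class $L$ or $M$.

\section{Triples with a $-$edge}\label{sec:minus}

\subsection{Three $-$edges}
Let $a,b,c$ be the cosines and $q_a=q(a)$, and so on. The cost is $\Sigma=q_aq_b+q_bq_c+q_cq_a$. Averaging $q_aq_b\le0.52q_a$ and $q_aq_b\le0.52q_b$ gives $q_a+q_b-q_aq_b\ge0.74(q_a+q_b)$, and $c\ge q_c/1.3$. Hence the pivot opposite the edge of cosine $c$ has mass at least $\frac{0.74}{1.3}q_c(q_a+q_b)$. The total mass is at least $\frac{1.48}{1.3}\Sigma\ge\Sigma$, and $T\le0$.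

\subsection{One $+$edge and two $-$edges}
Let the $+$edge have length $x$ and the $-$edges cosines $a\ge b$. Put
\[
d=a-b,\quad\sigma=a+b,\quad N=q_a+q_b,\quad R=q_aq_b,\quad Q=N-R=q_a+q_b(1-q_a)\ge q_a .
\]
The triangle inequality $1-b\le x+(1-a)$ says $d\le x$. The pivot opposite the $+$edge has cost $N-2R$ and mass $xQ$. If $a<0.4$, then $N=0.95\sigma+0.5(a^2+b^2)=0.95\sigma+0.5d^2+ab$.

\emph{Class $L$.} The other two pivots add cost $N$ and mass $\sigma$. We need $2Q\le1.99(\sigma+xQ)$.
\begin{itemize}
\item $a<0.4$. From $R\ge0.9025ab$ and $ab\le\sigma^2/4\le0.2\sigma$ we get $2Q\le1.9\sigma+d^2+0.195ab\le1.939\sigma+d^2$. Since $x\ge d$ and $Q\ge0.95a\ge0.95d$, we have $1.99xQ\ge d^2$.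
\item $b<0.4\le a$. Here $2Q=1.04+0.96q_b\le1.04+1.104b$. From $\sigma\ge0.4+b$, $x\ge0.4-b$ and $Q\ge0.52$ the right side is at least $1.2099+0.955b$, which is larger because $0.149b<0.06$.
\item $b\ge0.4$. Here $Q=0.7696$ and $2Q=1.5392\le1.99\cdot0.8$.
\end{itemize}

\emph{Class $M$.} The other two pivots add cost $\frac12N$ and mass $\frac12b(1+q_a)+\frac12a(1+q_b)$. So the cost is $1.5N-2R$ and the mass is $xQ+\frac12\sigma+\frac12(bq_a+aq_b)$.
\begin{itemize}
\item $a<0.4$. Let $x_0=\max(0.3,d)$, so $x_0\le x$ and $x_0<0.4$. With $bq_a+aq_b\ge1.9ab$,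
\[
T\le(1.5-1.99x_0)N-(2-1.99x_0)R-0.995\sigma-0.995\cdot1.9\,ab .
\]
Since $0<1.5-1.99x_0\le0.903$, the term $ab$ in $N$ is absorbed by the last term. Dropping the term in $R$ and using $d^2\le x_0\sigma$,
\[
T\le\sigma\bigl[(1.5-1.99x_0)(0.95+0.5x_0)-0.995\bigr].
\]
The bracket has derivative $0.75-1.8905-1.99x_0<0$ and equals $-0.0017$ at $x_0=0.3$.
\item $b<0.4\le a$. The cost is $0.78+0.46q_b\le0.78+0.529b$. The mass is at least $0.52(0.4-b)+\frac12(0.4+b)+\frac12(0.52b+0.4\cdot0.95b)=0.408+0.43b$, and $1.99(0.408+0.43b)\ge0.81+0.85b$.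
\item $b\ge0.4$. The cost is $1.0192$ and the mass is at least $0.3\cdot0.7696+0.4+0.208>0.83$.
\end{itemize}

\emph{Class $H$.} The other two pivots add no cost, and $1.99\,xQ\ge Q\ge N-2R$.

\subsection{Two $+$edges and one $-$edge}
Let the $+$edges $wu,wv$ have lengths $x,y$ and let the $-$edge $uv$ have length $z$. Put $c=1-z$, $q=q(c)$, $\sigma=x+y$ and $\delta=\sigma-z\ge0$, so that $c=1-\sigma+\delta$. Only the pivot $w$ can carry a psd term, with factor $\delta-xy$. We name the classes of $x$ and $y$ in this order and list the pivots in the order $w,u,v$.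

\emph{$HH$.} The cost is $0+q+q$ and the mass is $q\sigma$, with $1.99\sigma>1.99\cdot1.13>2$.

\emph{$MH$.} The cost is $0+\frac12+q$. The mass is $\frac c2+\frac{y(1+q)}2+xq\ge\frac y2+q(\frac y2+x)$, and $1.99\cdot0.2825>\frac12$, $1.99\cdot0.5825>1$.

\emph{$LH$.} The cost is $0+(1-q)+q=1$, and the mass is at least $c+y\ge1-x\ge0.7$.

\emph{$LL$.} Here $z\le\sigma\le0.6$, so $q=0.52$. The cost is $1+2(1-q)=1.96$, the mass is $c+\sigma=1+\delta$, and $T=1.96-1.99(1+\delta)+\frac49(\delta-xy)<0$. This case is the reason for taking $q$ above $\frac12$ at large cosines.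

\emph{$LM$.} The cost is $\frac12+(1-q)+\frac12$, the mass is $c+y+\frac12x(1+q)$ with $c+y=1-x+\delta$, and the psd term is $\frac23h_y\delta-\frac23x(2y-0.45)$. Thus
\[
T=0.01+0.995x-(1+0.995x)\,q(c)-\tfrac23x(2y-0.45)-\bigl(1.99-\tfrac23h_y\bigr)\delta .
\]
The last term is nonpositive, and $q(c)\ge q(c_0)$ for $c_0=1-x-y\ge0.135$. So $T\le F(x,y)$, where $F$ consists of the first four terms with $c_0$ in place of $c$. If $c_0\ge0.4$, then $F\le-0.51+0.995\cdot0.48\,x<0$. Let $c_0<0.4$. Raising $x$ or $y$ keeps $c_0$ in $[0.135,0.4)$, where $q'(c_0)=0.95+c_0$. We have $\partial_yF=(1+0.995x)(0.95+c_0)-\frac43x>0$, so $F(x,y)\le F(x,0.565)$. At $y=0.565$ we have $0.995-\frac23\cdot0.68=0.541\overline6$, and $\partial_xF\ge0.5416-0.995\cdot0.46>0$. Hence, with $q(0.135)=0.1373625$,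
\[
T\le F(0.3,0.565)=0.01+0.1625-1.2985\cdot0.1373625<-0.005 .
\]

\emph{$MM$.} This case contains the path of Section~\ref{sec:half}. Let $P=xy$, $\Gamma=h_xh_y$ and $m=\sigma/2$, so $0.6<\sigma\le1.13$. The cost is $\varphi(c)+\frac12+\frac12$ and the mass is $c(1-\varphi(c))+\frac12\sigma(1+q)$, so
\[
T=1+\varphi(c)-1.99c\,(1-\varphi(c))-0.995\sigma(1+q)+\Gamma(\sigma-1+c-P).
\]
This is increasing in $\varphi(c)$, so Lemma~\ref{lem:s}(a) applies. We fix $x,y$ and vary $c$.

(i) $c\ge0.4$. With $q=0.52$ and $\varphi\le\frac{1+c}4$,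
\[
T\le1.25-1.2425c+0.4975c^2-1.5124\sigma+\Gamma(\sigma-1+c-P).
\]
The right side is convex in $c$, so it suffices to bound it at $c=1$ and $c=0.4$. At $c=1$, by \eqref{eq:J} and Lemma~\ref{lem:D}, it is at most $0.505-3.0248m+J(m)=-0.495+0.9552m-D(m)\le-0.495+0.5397-0.066<0$. At $c=0.4$, by \eqref{eq:basic}, it is at most $0.8326-1.5124\sigma+1.449\max(0,0.7\sigma-0.51)$. This is at most $0.8326-0.9074$ if the maximum is $0$, and at most $0.0937-0.498\sigma<0$ otherwise.

(ii) $c<0.4$. With $\varphi\le0.25+0.164c$,
\[
T\le U(c):=1.25-1.3285c+0.32636c^2-0.995\sigma(1+0.95c+0.5c^2)+\Gamma(\sigma-1+c-P).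
\]
On $[0,0.4]$ we have $U'(c)=-1.3285+(0.65272-0.995\sigma)c-0.94525\sigma+\Gamma\le-1.3285+0.0223-0.567+1.449<0$. Since $c\ge0$ and $c\ge1-\sigma$, it suffices to bound $U$ at $c=\max(0,1-\sigma)$.

If $\sigma\ge1$, then $c=0$, $x,y\in[0.435,0.565]$, and the psd term is $-\Gamma(1-x)(1-y)=-\omega_x\omega_y$. By concavity $\omega\ge\min(\omega(0.435),\omega(0.565))>0.5235$ on this interval, so $U(0)\le1.25-0.995-0.274<0$.

If $\sigma<1$, then $c=1-\sigma\in(0,0.4)$ and the psd term is $-\Gamma P=-(2x-0.45)(2y-0.45)$. Since $(1-c)(1+0.95c+0.5c^2)=1-0.05c-0.45c^2-0.5c^3$,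
\[
U=0.255-1.27875c+0.77411c^2+0.4975c^3-(2x-0.45)(2y-0.45).
\]
A product of two factors with fixed sum decreases as the factors move apart. So among $x,y\in I$ with $x+y=1-c$ the product is smallest when one of them is $0.565$ (if $c\le0.135$) or $0.3$ (if $c\ge0.135$), with values $0.68(0.42-2c)$ and $0.15(0.95-2c)$. For $c\le0.135$ this gives $U\le-0.0306+0.08125c+0.77411c^2+0.4975c^3$, which is increasing and below $-0.004$ at $0.135$. For $c\ge0.135$ it gives $U\le0.1125-0.97875c+0.77411c^2+0.4975c^3$, which is convex, below $-0.004$ at $0.135$ and below $-0.12$ at $0.4$. Hence $T<0$.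

\section{Triples of $+$edges}\label{sec:plus}

We name the classes of $x,y,z$ in this order.

\subsection{At most one $M$ edge}

\emph{$LLL$.} The cost is $0$, the mass is $x+y+z$, and by \eqref{eq:psdterm} the psd terms sum to at most $\frac49(x+y+z)$.

\emph{$LLM$.} Let $\sigma=x+y\ge z$. The cost is $\frac12+\frac12$ and the mass is $\sigma+z$. The psd term opposite $z$ is at most $\frac49(\sigma-z)$, and the other two sum to $\frac23h_z(2z-z\sigma)=\frac23(2z-0.45)(2-\sigma)$. So
\[
T\le1-1.99(\sigma+z)+\tfrac49(\sigma-z)+\tfrac23(2z-0.45)(2-\sigma),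
\]
which decreases in $\sigma$. At $\sigma=z$ it equals $0.4-1.01\overline3\,z-\frac43z^2\le0.4-0.304-0.12<0$.

\emph{$LLH$.} The cost is $2$, the mass is $x+y+z\ge2z>1.13$, and the only psd term is at most $\frac49(0.6-0.565)$. So $T\le2-2.2487+0.0156<0$.

\emph{$LMH$.} The pivots opposite $x,y,z$ have costs $\frac12,1,\frac12$ and masses $\frac x2,y,z$, and only the last has a psd term:
\[
T=2-1.99\bigl(\tfrac x2+y+z\bigr)+\tfrac23h_y(x+y-z-xy).
\]
This decreases in $z$, and it decreases in $x$ because the coefficient of $x$ is $-0.995+\frac23\omega_y<0$. Since $z>0.565$ and $x\ge z-y>0.565-y$, we may substitute $z=0.565$ and $x=0.565-y$: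
\[
T\le0.313475-0.995y-\tfrac23(2y-0.45)(0.565-y)=0.482975-2.048\overline3\,y+\tfrac43y^2 .
\]
This is convex in $y$, below $-0.011$ at $0.3$ and below $-0.24$ at $0.565$.

\emph{$LHH$, $MHH$, $HHH$.} No psd term occurs. We get $T=2-1.99(y+z)<0$, $T=1-0.995(y+z)<0$ and $T=0$ respectively, using $y+z>1.13$.

\subsection{Two $M$ edges}

Let $y,z$ be of class $M$, with $m,d,P$ as in Lemma~\ref{lem:mean} and $\Gamma=h_yh_z$, and let $\gamma$ be the weight of the third edge $x$. The pivot opposite $x$ has cost $s(x)$ and mass $\frac12x(1+s(x))$. At the pivot opposite $y$ write $x+z-y-xz=x(1-z)+(z-y)$, so that its psd term is $\gamma\,[x\omega_z+h_z(z-y)]$; the pivot opposite $z$ is symmetric. By Lemma~\ref{lem:mean} the three psd terms sum to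
\begin{equation}\label{eq:psi}
\Psi=\Gamma(y+z-yz)-x\Gamma+\gamma x(\omega_y+\omega_z)+0.45\,\gamma\,\tfrac{d^2}P .
\end{equation}

\emph{$LMM$.} The pivots opposite $y$ and $z$ have cost $\frac12$ each and total mass $2m$. With $\gamma=\frac23$ the last term of \eqref{eq:psi} is $0.3\,d^2/P$, so \eqref{eq:J} gives
\[
T\le-D(m)+s(x)(1-0.995x)-0.995x+xK,\qquad K=\tfrac23(\omega_y+\omega_z)-h_yh_z .
\]
The difficulty is that $s(x)$ grows like $\sqrt x$ while the budget of the edge is only $x$; the slack $D(m)$ has to cover the difference. We have $\partial_yK=h'(y)\bigl(\frac23(1-y)-h_z\bigr)-\frac23h_y<0$ on $I^2$, because $\frac23(1-y)<0.467<0.5\le h_z$. By symmetry $\partial_zK<0$, so $K\le K(0.3,0.3)=\frac23\cdot0.7-0.25=\frac{13}{60}$. Lemmas~\ref{lem:s}(c) and~\ref{lem:D}, together with $A\sqrt x-Bx\le A^2/(4B)$, give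
\[
T\le-0.066+0.4502\sqrt x-0.7783x\le-0.066+\frac{0.4502^2}{4\cdot0.7783}<-0.066+0.0652<0 .
\]

\emph{$HMM$.} The pivots opposite $y$ and $z$ have cost $\frac12$ each and total mass $\frac12\sigma$, where $\sigma=y+z>0.6$. With $\gamma=0$,
\[
T=(1+s(x))(1-0.995x)-0.995\sigma+\Gamma(\sigma-x-P).
\]
By Lemma~\ref{lem:s}(b) the $x$-derivative is at most $0.398-0.995<0$ on $[0.565,1]$, so we may put $x=0.565$. There $s<0.361$ and $1.361\cdot0.437825<0.596$. By \eqref{eq:basic}, $T\le0.596-0.995\sigma+1.449\max(0,0.7\sigma-0.475)$. This is at most $0.596-0.597$ if the maximum is $0$, and at most $-0.092+0.02\sigma<0$ otherwise.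

\subsection{Three $M$ edges}

This case contains the triangle of Section~\ref{sec:half}. Label the edges so that $x\le y\le z$, and keep $m,d,P,\Gamma$; now $d\in[0,0.265]$. Identity \eqref{eq:psi} holds with $\gamma=h_x$, so $\gamma x=2x-0.45$. By Lemma~\ref{lem:s}(b), the pivot opposite an edge of length $t$ contributes, apart from its psd term,
\[
s(t)(1-0.995t)-0.995t\le(0.1361+0.398t)(1-0.995t)-0.995t\le-\ell(t),
\]
where $\ell(t)=0.396t^2+0.7324t-0.1361$. So $T\le\Psi-\ell(x)-\ell(y)-\ell(z)$. We replace $y$ and $z$ by their mean and control the error. By Lemma~\ref{lem:mean} and $\ell(y)+\ell(z)=2\ell(m)+0.198d^2$,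
\[
T\le T_0(x,m)+\tfrac{d^2}PB,\qquad T_0=J(m)-xh_m^2+2(2x-0.45)\,\omega_m-\ell(x)-2\ell(m),
\]
\[
B=0.802P-0.9+\tfrac{0.10125}m+x\bigl(1-\tfrac14h_m^2\bigr)-\tfrac{0.225(2x-0.45)}m+0.45h_x .
\]

\emph{The error is below $0.0275$.} We have $1-\frac14h_m^2=\frac{0.225}m\bigl(2-\frac{0.225}m\bigr)=\frac{0.45}m-\frac{0.050625}{m^2}$. The terms $\pm0.45x/m$ cancel and $-0.9+\frac{0.2025}m=-0.45h_m$, so
\[
B=0.802P-0.45(h_m-h_x)-\frac{0.050625\,x}{m^2}.
\]
The labeling is used here: $m-x\ge m-y=\frac d2$ and $x\le m$, so $h_m-h_x=\frac{0.45(m-x)}{mx}\ge\frac{0.225d}{m^2}$. With $x\ge0.3$, $P\le m^2$ and $m^{-4}\ge0.565^{-4}>9.8$,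
\[
\frac{d^2}PB\le d^2\Bigl(0.802-\frac{0.10125d+0.0151}{m^4}\Bigr)\le d^2(0.65402-0.99225d).
\]
The last expression has derivative $d(1.30804-2.97675d)\ge0$ on $[0,0.265]$ and is below $0.0275$ at $d=0.265$.

\emph{The main term is below $-0.029$.} Inserting $h_m^2=4-\frac{1.8}m+\frac{0.2025}{m^2}$ and the formulas for $J,\omega,\ell$,
\[
T_0=10.1352m-4.792m^2-5.5992+\frac{0.81}m+x\Bigl(5.0676-8m-\frac{0.2025}{m^2}\Bigr)-0.396x^2 ,
\]
for $0.3\le x\le m\le0.565$. The upper bound $T_0+0.396(x-0.35)^2$ is affine in $x$, so it suffices to bound it at $x=0.3$ and $x=m$.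

At $x=0.3$ it equals $G(m)+0.00099$, where
\[
G(m)=7.7352m-4.792m^2-4.11456+\frac{0.81}m-\frac{0.06075}{m^2}.
\]
Let $n(m)=m^3G'(m)=7.7352m^3-9.584m^4-0.81m+0.1215$. Then $n''(m)=m(46.4112-115.008m)$ changes sign once on $I$, at $m_1=46.4112/115.008$. On $[0.3,m_1]$ the function $n$ is convex with $n(0.3)>0.009$ and $n'(0.3)>0.24$, so $n>0$. On $[m_1,0.565]$ it is concave with $n(m_1)>0$ and $n(0.565)>0.08$, so $n>0$. Hence $G(m)\le G(0.565)<-0.0305$, and the bound is below $-0.029$.

At $x=m$ it equals $3E(m)+0.396(m-0.35)^2\le3E(m)+0.0184$, where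
\[
E(m)=5.0676m-4.396m^2-1.8664+\frac{0.2025}m .
\]
Let $f(m)=m(E(m)+0.02)=-4.396m^3+5.0676m^2-1.8464m+0.2025$. The quadratic $f'(m)=-13.188m^2+10.1352m-1.8464$ is concave, with $f'(0.3)>0$ and $0<f'(0.47)<0.004$. So $f$ increases on $[0.3,0.47]$ to $f(0.47)<-0.0022$. On $[0.47,0.565]$ we have $f''<0$, so $f\le-0.0022+0.004\cdot0.095<0$. Thus $E\le-0.02$ on $I$, and the bound is below $-0.041$.

Therefore $T<-0.029+0.0275<0$.

\medskip
Sections~\ref{sec:minus} and~\ref{sec:plus} cover every sign pattern and, for each, every multiset of classes: three for one $+$edge, six for two, and ten for three. This proves Lemma~\ref{lem:triple}, and with it Theorem~\ref{thm:main}.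

\section{Vertex weights}\label{sec:weights}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Let $\mu$ be integral. Replace each vertex $u$ by $\mu_u$ copies carrying the vector $\mathbf u$. Two copies of the same vertex form a $+$edge of length $0$, and copies of different vertices $u,v$ inherit the sign and the length of $uv$. The new cosines form a Gram matrix, and the triangle inequalities persist because copies of one vertex are at distance $0$ from each other and at equal distance from every other vertex. The unweighted objective of this solution is $\mathrm{obj}_\mu(x)$. Theorem~\ref{thm:main} gives a clustering of the copies of cost at most $1.99\cdot\mathrm{obj}_\mu(x)$. Choose one copy of each vertex, uniformly and independently, and cluster $V$ as the chosen copies are clustered. The pair $uv$ is misclustered with probability equal to the fraction of its $\mu_u\mu_v$ copy pairs that are misclustered. So the expected weighted cost is at most the cost of the clustering of the copies, and some choice is no worse than the expectation.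

For rational $\mu$, multiply all weights by a common denominator; both sides of the inequality scale by its square. For real $\mu$, take positive rational weights $\mu^{(k)}\to\mu$. There are finitely many clusterings, so one of them satisfies the inequality for infinitely many $k$, and it satisfies the inequality for $\mu$ by continuity.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CCLLNV}
Nairen Cao, Vincent Cohen-Addad, Euiwoong Lee, Shi Li, Alantha Newman, Lukas Vogl,
\emph{Understanding the Cluster LP for Correlation Clustering},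
arXiv:2404.17509 (2024).
\end{thebibliography}
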